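# Normal digits and equidistributed remainders of Cantor series: the Borel class of the set where they agree

## 1. Factorial digits, worked by hand

Every $x\in[0,1)$ can be written in exactly one way as
$$x=\sum_{n\ge1}\frac{x_n}{(n+1)!},\qquad x_n\in\{0,1,\dots,n\},\qquad x_n\ne n\text{ for infinitely many }n.$$
For instance $1/2$ has digits $1,0,0,0,\dots$ and $e-2=\frac1{2!}+\frac1{3!}+\cdots$ has digits $1,1,1,1,\dots$. Put $T_n(x)=(n+1)!\,x \bmod 1$, the part of the expansion after the $n$-th digit, rescaled to $[0,1)$. Then $T_{n-1}(x)=\frac{x_n+T_n(x)}{n+1}$.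

There are two natural ways to say that $x$ behaves like a random number.

*By counting digits.* For a random $x$ the digits are independent, and $x_j$ is uniform on $\{0,\dots,j\}$. So a fixed digit $d$ is expected
$$\sum_{d\le j\le n}\frac1{j+1}=\log n+O_d(1)$$
times among the first $n$ digits, and we ask that it occur $(1+o(1))\log n$ times. A block of two digits $(d,d')$ is expected at most $\sum_j\frac1{(j+1)(j+2)}<\infty$ times in total, so we ask nothing about it, and nothing about longer blocks.

*By equidistribution.* We ask that $(T_n(x))$ be uniformly distributed mod $1$.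

Neither property implies the other, and we can see this with explicit numbers.

**Equidistributed, wrong digit counts.** Let $\{t\}$ denote the fractional part of $t$ and let $x_n=\max\big(1,\lfloor (n+1)\{n\sqrt2\}\rfloor\big)$. This is a legal digit. If $\{n\sqrt2\}<\frac12$ and $n\ge2$, then $x_n\le\max(1,\frac{n+1}2)<n$, so $x_n\neq n$ infinitely often. Since $x_n-(n+1)\{n\sqrt2\}\in(-1,1]$, the formula for $T_{n-1}$ gives $|T_{n-1}(x)-\{n\sqrt2\}|\le\frac2{n+1}$. As $(n\sqrt2)$ is uniformly distributed mod $1$ and the error tends to $0$, so is $(T_n(x))$. But the digit $0$ never occurs, although about $\log n$ zeros are expected.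

**Right digit counts, not equidistributed.** For $m\ge0$ and $0\le d\le m$ put the digit $d$ at position $\lfloor e^m\rfloor+d$. These positions are all different. Indeed $1<2$ and $3<7$ settle $m=0,1$ in the inequality $\lfloor e^m\rfloor+m<\lfloor e^{m+1}\rfloor$, and in general $\lfloor e^{m+1}\rfloor-\lfloor e^m\rfloor> e^m(e-1)-1\ge1.7(m+1)-1\ge m$ for $m\ge1$. At every other position $n$ put $x_n=\lfloor\sqrt n\rfloor$ (position $1$ carries the digit $0$, and for $n\ge2$ we have $\sqrt n<n$). A fixed $d$ occurs once for each $m\ge d$ with $\lfloor e^m\rfloor+d\le n$, and finitely often elsewhere: $\log n+O_d(1)$ times in all, as required. Yet $x_n\le\sqrt n+\log n+1$ for all $n$: at position $n=\lfloor e^m\rfloor+d$ the digit is at most $m$, and $m\le\log(n+1)\le\log n+1$. So $T_{n-1}(x)\le\frac{x_n+1}{n+1}\to0$.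

Now compare with base $2$: $x=\sum x_n2^{-n}$, $T_n(x)=2^nx\bmod1=\sum_{i\ge1}x_{n+i}2^{-i}$. Here $T_n(x)\in[\frac r{2^\ell},\frac{r+1}{2^\ell})$ if and only if $x_{n+1}\dots x_{n+\ell}$ is the $\ell$-digit binary representation of $r$. So the statement that every block of $\ell$ binary digits has frequency $2^{-\ell}$, for every $\ell$, says exactly that every dyadic interval is visited with the right frequency, which is uniform distribution. The two notions coincide.

So for some sequences of bases the two notions agree, and for others they do not. Is there a usable description of the sequences for which they agree? Any answer must first cope with a quantifier over all real numbers $x$. Our subject is how far this quantifier can be eliminated.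

## 2. Cantor series, the set $S$, and the statements

A **basic sequence** is $Q=(q_n)_{n\ge1}$ with integers $q_n\ge2$. Every $x\in[0,1)$ has a unique expansion
$$x=\sum_{n\ge1}\frac{x_n}{q_1\cdots q_n},\qquad x_n\in\{0,\dots,q_n-1\},\qquad x_n\ne q_n-1\text{ for infinitely many }n.$$
Section 1 treated $q_n=n+1$ and $q_n=2$. Put
$$T_n(x)=\sum_{j>n}\frac{x_j}{q_{n+1}\cdots q_j}=q_1\cdots q_nx\bmod1\in[0,1),\qquad T_{n-1}(x)=\frac{x_n+T_n(x)}{q_n}.$$

**Definition (distribution normal).** $x\in\mathcal{DN}(Q)$ if $(q_1\cdots q_nx)_{n\ge1}$ is uniformly distributed mod $1$, that is, each interval $[\alpha,\beta)\subseteq[0,1)$ contains $T_n(x)$ for a proportion of indices tending to $\beta-\alpha$.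

**Definition (normal).** For a block $D=(d_1,\dots,d_\ell)$ of nonnegative integers let $\mathcal I_{Q,j}(D)=1$ if $d_1<q_j,\dots,d_\ell<q_{j+\ell-1}$ and $0$ otherwise. Put
$$p_j(D)=\frac{\mathcal I_{Q,j}(D)}{q_j\cdots q_{j+\ell-1}}\le2^{-\ell},\qquad Q_n(D)=\sum_{j=1}^np_j(D),$$
and $N^Q_n(D,x)=\#\{i\le n:d_j=x_{i+j}\text{ for all }1\le j\le\ell\}$. Call $D$ *divergent* (for $Q$) if $Q_n(D)\to\infty$. Then $x\in\mathcal N(Q)$ if $N_n^Q(D,x)/Q_n(D)\to1$ for every divergent $D$.

For example, if $Q=(2,3,2,3,\dots)$ and $D=(2)$, then $p_j(D)=\frac13$ for even $j$ and $0$ for odd $j$, so $Q_n(D)=\frac13\lfloor n/2\rfloor$.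

It is convenient to count by starting position. Put
$$A_n(D,x)=\#\{1\le j\le n:x_j\dots x_{j+\ell-1}=D\},\qquad E_n(D,x)=A_n(D,x)-Q_n(D).$$
Since $|N_n^Q-A_n|\le1$, we have $x\in\mathcal N(Q)$ if and only if $E_n(D,x)=o(Q_n(D))$ for all divergent $D$.

The space $\mathbb N_{\ge2}^{\mathbb N}$ of basic sequences carries the product of the discrete topologies (Baire space). The set to be studied is
$$S=\{Q:\mathcal N(Q)=\mathcal{DN}(Q)\}.$$
It is easy to see that $S$ is co-analytic: its definition has the form "for all $x$, a Borel condition on $(Q,x)$". The problem, taken from Sohail Farhangi and Bill Mance, "The Theory of Normality for Dynamically Generated Cantor Series Expansions", arXiv:2512.01239 (2025), is to decide whether $S$ is Borel.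

**The Borel classes, by quantifiers.** $\mathbf\Sigma^0_1$ sets are the open sets, $\mathbf\Pi^0_n$ sets are the complements of $\mathbf\Sigma^0_n$ sets, and $\mathbf\Sigma^0_{n+1}$ sets are the countable unions of $\mathbf\Pi^0_n$ sets. All classes are closed under finite unions and intersections. A condition on $Q$ that looks at finitely many coordinates is clopen. Each alternation of quantifiers over *countable* sets in front of it raises the class by one: $\forall\exists$ (clopen) is $\mathbf\Pi^0_2$, $\exists\forall\exists$ (clopen) is $\mathbf\Sigma^0_3$. For example, "$D$ is divergent" is $\forall m\,\exists n\,(Q_n(D)\ge m)$. Since $Q_n(D)$ depends only on $q_1,\dots,q_{n+\ell-1}$, this is $\mathbf\Pi^0_2$. A quantifier over reals $x$ is not of this kind.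

A set $A$ is $\mathbf\Pi^0_3$-*hard* if every $\mathbf\Pi^0_3$ subset $B$ of a zero-dimensional Polish space is of the form $f^{-1}(A)$ with $f$ continuous. It is $\mathbf\Pi^0_3$-*complete* if moreover it is $\mathbf\Pi^0_3$. A $\mathbf\Pi^0_3$-hard set is not $\mathbf\Sigma^0_3$, because classes are preserved by continuous preimages and some $\mathbf\Pi^0_3$ set is not $\mathbf\Sigma^0_3$.

Two more notions enter the final answer.

**Definition (tight).** $Q$ is *tight* if $\displaystyle\lim_{K\to\infty}\limsup_{n\to\infty}\tfrac1n\#\{i\le n:q_i\ge K\}=0$.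

Bounded sequences are tight. So is the sequence with $q_n=n$ at squares $n\geq4$ and $q_n=2$ elsewhere. The sequence $q_n=n+1$ is not.

**Definition ($\mathcal N^*$).** $x\in\mathcal N^*(Q)$ if $E_n(D,x)=o(n)$ for **every** block $D$.

For $q_n=n+1$ we have $Q_n(D)=o(n)$ for all $D$, so $x\in\mathcal N^*(Q)$ just says that every block has $o(n)$ occurrences. The point with digits $x_n=\lfloor\sqrt n\rfloor$ lies in $\mathcal N^*(Q)$, since each digit occurs finitely often, and for the same reason it is not in $\mathcal N(Q)$.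

**Theorem 1.** The set $\{Q:\mathcal{DN}(Q)\subseteq\mathcal N(Q)\}$ is $\mathbf\Pi^0_3$ and the set $\{Q:\mathcal N(Q)\subseteq\mathcal{DN}(Q)\}$ is $\mathbf\Pi^0_4$. Hence $S$ is Borel.

**Theorem 2.** $Q\in S$ if and only if $Q$ is tight, $\mathcal{DN}(Q)\subseteq\mathcal N(Q)$ and $\mathcal N^*(Q)\subseteq\mathcal{DN}(Q)$; in that case $\mathcal N(Q)=\mathcal{DN}(Q)=\mathcal N^*(Q)$. Consequently $S$ is $\mathbf\Pi^0_3$, and it is $\mathbf\Pi^0_3$-complete; so it is not $\mathbf\Sigma^0_3$. Moreover $\{Q:\mathcal N(Q)\subseteq\mathcal{DN}(Q)\}$ is $\mathbf\Pi^0_3$-hard.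

## 3. Cutting digit counts and exponential sums into windows

Fix $Q$. By Weyl's criterion, $x\in\mathcal{DN}(Q)$ if and only if for all $h\ge1$
$$\Phi_h(x,N):=\sum_{n=0}^{N-1}e^{2\pi ihT_n(x)}=o(N)$$
(starting at $n=0$ instead of $n=1$ is harmless). So all three classes $\mathcal{DN}$, $\mathcal N$, $\mathcal N^*$ are given by countably many conditions of one kind: some quantity $\Phi(x,n)$, either $E_n(D,x)$ or $\Phi_h(x,n)$, is $o(\omega(n))$ for some weight $\omega$. We want to compute these quantities on a window of digits without knowing the rest of $x$.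

A **word** on $(a,c]$ is $u=(u_{a+1},\dots,u_c)$ with $0\le u_j<q_j$. Write $u|_{c'}$ for its restriction to $(a,c']$ and $x_{(a,c]}$ for the word of digits of $x$. Put
$$T_n(u)=\sum_{j=n+1}^c\frac{u_j}{q_{n+1}\cdots q_j}\ (a\le n<c),\qquad \varphi_h(u)=\sum_{n=a}^{c-1}e^{2\pi ihT_n(u)},$$
$$\varphi_D(u)=\sum_{a<j\le c-\ell+1}\big(\mathbf 1[u_j\dots u_{j+\ell-1}=D]-p_j(D)\big).$$
For example, in base $2$ the word $u=(1,0,1)$ on $(a,a+3]$ has $T_a(u)=\frac58$, $T_{a+1}(u)=\frac14$, $T_{a+2}(u)=\frac12$. For $D=(1)$ it has $\varphi_D(u)=2-\frac32=\frac12$.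

Call $(\Phi,\varphi,C)$ a **test** if it is either $(E_\cdot(D,\cdot),\varphi_D,\ell)$ for a block $D$ of length $\ell$, or $(\Phi_h,\varphi_h,2\pi h)$ for some $h\ge1$. Put $\Phi(x,0)=0$.

**Locality.** For every test, every $x$ and all $0\le a<c$,
$$|\Phi(x,c)-\Phi(x,a)-\varphi(x_{(a,c]})|\le C.\tag{1}$$

*Proof.* For $E$: the difference $E_c-E_a$ sums over starting positions in $(a,c]$, and $\varphi_D$ omits at most $\ell-1$ of them, each contributing a term of modulus at most $1$. For $\Phi_h$: if $a\le n<c$, then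
$$0\le T_n(x)-T_n(x_{(a,c]})=\frac{T_c(x)}{q_{n+1}\cdots q_c}\le2^{-(c-n)}.$$
Since $|e^{2\pi ihs}-e^{2\pi iht}|\le2\pi h|s-t|$, the sums differ by at most $2\pi h\sum_{n<c}2^{-(c-n)}\le2\pi h$. $\square$

If $x$ and $x'$ have the same digits on $(m,n]$, then two uses of (1) give
$$\big|\big(\Phi(x,n)-\Phi(x,m)\big)-\big(\Phi(x',n)-\Phi(x',m)\big)\big|\le2C.\tag{2}$$
With $m=0$: if $x,x'$ agree in the first $n$ digits, then $|\Phi(x,n)-\Phi(x',n)|\le2C$. And if $x,x'$ agree from some digit on, then $\Phi(x,n)-\Phi(x',n)$ is bounded in $n$.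

**Perturbation.** If words $u,u'$ on $(a,c]$ differ in $r$ positions, then
$$|\varphi_h(u)-\varphi_h(u')|\le4\pi hr.\tag{3}$$

*Proof.* Change one digit at a time. Changing the digit at $j$ affects only $T_n$ with $n<j$, and it moves $T_n$ by at most $\frac{q_j-1}{q_{n+1}\cdots q_j}\le\frac1{q_{n+1}\cdots q_{j-1}}\le2^{-(j-1-n)}$. Since $\sum_{n<j}2^{-(j-1-n)}\le2$, the sum $\varphi_h$ moves by at most $2\pi h\cdot2$. $\square$

## 4. A random point lies in all three classes

**Almost everywhere statement (AE).** Lebesgue-almost every $x$ lies in $\mathcal{DN}(Q)\cap\mathcal N(Q)\cap\mathcal N^*(Q)$.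

*Proof.* For $\mathcal{DN}$ this is Weyl's theorem (1916): if $m_n$ are distinct integers, then $(m_nx)$ is uniformly distributed mod $1$ for a.e. $x$. Apply it to $m_n=q_1\cdots q_n$.

For the other two, note that under Lebesgue measure the digits $x_j$ are independent and uniform on $\{0,\dots,q_j-1\}$. There are countably many blocks, so fix one, $D$, of length $\ell$. Put $\xi_j=\mathbf 1[x_j\dots x_{j+\ell-1}=D]$ and $p_j=p_j(D)$. Then $\mathbb E\xi_j=p_j$. Moreover $\operatorname{Cov}(\xi_i,\xi_j)=0$ if $|i-j|\ge\ell$, since then the two variables use disjoint digits, and always $\operatorname{Cov}(\xi_i,\xi_j)\le\mathbb E\xi_i\xi_j\le p_i$. Summing over pairs, for every finite $F\subset\mathbb N$,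
$$\operatorname{Var}\Big(\sum_{j\in F}\xi_j\Big)\le(2\ell-1)\sum_{j\in F}p_j.\tag{4}$$

Let $D$ be divergent and $n_m=\min\{n:Q_n(D)\ge m^2\}$. As the steps of $Q_n(D)$ are at most $1$, we have $m^2\le Q_{n_m}(D)<m^2+1$. By (4) and Chebyshev, $P(|E_{n_m}|\ge m^{7/4})\le(2\ell-1)(m^2+1)m^{-7/2}$, which is summable in $m$. By Borel–Cantelli, a.s. $|E_{n_m}|<m^{7/4}$ for large $m$, so $A_{n_m}/Q_{n_m}\to1$. For $n_m\le n<n_{m+1}$ monotonicity gives
$$\frac{A_{n_m}}{Q_{n_{m+1}}}\le\frac{A_n}{Q_n}\le\frac{A_{n_{m+1}}}{Q_{n_m}},$$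
and $Q_{n_{m+1}}/Q_{n_m}\to1$, so $A_n/Q_n\to1$ a.s. Since $Q_n\le n$, also $E_n=o(Q_n)=o(n)$.

If $D$ is not divergent, then the total number $A_\infty$ of occurrences has $\mathbb EA_\infty=\lim_nQ_n(D)<\infty$. So $A_\infty<\infty$ a.s., and $E_n$ is bounded. $\square$

## 5. Gluing finite words into a typical point

We want to express "there is $x\in\mathcal{DN}(Q)\setminus\mathcal N(Q)$" with number quantifiers. A first attempt is to approximate $x$ by prefixes: for each $k$, ask for a long prefix that looks good to precision $1/k$ and has a large error at its end. This breaks down because membership in our classes does not depend on any finite set of digits. Good prefixes for different $k$ need not extend each other, and a limit of prefixes need not inherit anything.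

So the evidence should sit in *late windows* $(a,b]$, and we would like to put the windows for $k=1,2,3,\dots$ one after the other. Two things stand in the way.

First, the windows must be controlled at every intermediate time. In base $2$ take $a=L$, $b=3L$ and $w=0^L1^L$ with the test $D=(0)$ and weight $n$. At $c=b$ we have $\varphi_D(w)=0$, but at $c=2L$ we have $\varphi_D(w|_c)=\frac L2=\frac c4$. By (1), a point containing such windows for infinitely many $L$ does not have $E_n(D,x)=o(n)$.

Second, a window for $k$ exists somewhere beyond any given $M$, but we do not choose where. Consecutive windows do not abut, and the gaps, of uncontrolled length, must be filled so that no test notices. By Section 4 there is a material that does this at any place and any length: the digits of a point $x_0$ that passes *all* tests, used at their own positions.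

**Setting.** Fix $Q$. Let $I\subseteq\mathbb N$. For $i\in I$ let $(\Phi_i,\varphi_i,C_i)$ be a test and let $\omega_i(n)$ be nondecreasing with $\omega_i(n)\to\infty$. Put $\mathcal C=\{x:\Phi_i(x,n)=o(\omega_i(n))\ \forall i\in I\}$. Let $(\Phi',\varphi',C')$ be a test with such a weight $\omega'$, and $\mathcal C'=\{x:\Phi'(x,n)=o(\omega'(n))\}$. Assume $\mathcal C\cap\mathcal C'\neq\emptyset$.

**Lemma 1 (gluing).** $\mathcal C\not\subseteq\mathcal C'$ if and only if there is a rational $\varepsilon>0$ such that for all $k,M\in\mathbb N$ there are $M\le a<b$ and a word $w$ on $(a,b]$ with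
$$|\varphi_i(w|_c)|\le\frac{\omega_i(c)}k\quad(i\in I,\ i\le k,\ a<c\le b),\qquad|\varphi'(w)|\ge\varepsilon\,\omega'(b).\tag{5}$$

*Proof.* **Step 1: a bad point provides windows.** Let $x\in\mathcal C\setminus\mathcal C'$. Choose a rational $\varepsilon>0$ with $|\Phi'(x,n)|\ge3\varepsilon\omega'(n)$ for infinitely many $n$. Given $k,M$, choose $a\ge M$ such that for all $i\in I$, $i\le k$, we have $|\Phi_i(x,n)|\le\omega_i(n)/3k$ for $n\ge a$ and $C_i\le\omega_i(a)/3k$. By (1), for $c>a$,
$$|\varphi_i(x_{(a,c]})|\le|\Phi_i(x,c)|+|\Phi_i(x,a)|+C_i\le\frac{\omega_i(c)+\omega_i(a)+\omega_i(a)}{3k}\le\frac{\omega_i(c)}k.$$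
Now $a$ is fixed and $\omega'\to\infty$, so there is $b>a$ with $|\Phi'(x,b)|\ge3\varepsilon\omega'(b)$ and $|\Phi'(x,a)|+C'\le\varepsilon\omega'(b)$. By (1), $w=x_{(a,b]}$ has $|\varphi'(w)|\ge2\varepsilon\omega'(b)\ge\varepsilon\omega'(b)$.

**Step 2: construction of a bad point from windows.** Fix $x_0\in\mathcal C\cap\mathcal C'$ and put $b_0=0$. We choose inductively $a_1<b_1<a_2<b_2<\cdots$ and words $w_k$ on $(a_k,b_k]$. Let $x^{(k-1)}$ be $x_0$ with the digits on $(a_m,b_m]$ replaced by $w_m$ for $m<k$. It agrees with $x_0$ from some digit on, so by the remark after (2) it lies in $\mathcal C\cap\mathcal C'$. Hence we can choose $M_k>b_{k-1}$ such that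

- some $j\in(b_{k-1},M_k]$ has $(x_0)_j\ne q_j-1$;
- $|\Phi_i(x^{(k-1)},n)|,\ |\Phi_i(x_0,n)|,\ C_i\le\omega_i(n)/k$ for all $n\ge M_k$ and $i\in I$, $i\le k$;
- $|\Phi'(x^{(k-1)},n)|+3C'\le\frac\varepsilon2\omega'(n)$ for all $n\ge M_k$.

Take $a_k\ge M_k$, $b_k$, $w_k$ from (5) for $(k,M_k)$. Let $x$ be the limit: $w_k$ on each $(a_k,b_k]$ and $x_0$ elsewhere. By the first item infinitely many digits of $x$ differ from $q_j-1$, so this is a legal expansion.

**Step 3: $x\in\mathcal C$.** Let $i\in I$ and $k\ge i$. Up to $a_k$ the digits of $x$ and $x^{(k-1)}$ agree, so $|\Phi_i(x,a_k)|\le|\Phi_i(x^{(k-1)},a_k)|+2C_i$. For $n\in[a_k,b_k]$, by (1) and (5),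
$$|\Phi_i(x,n)|\le|\Phi_i(x^{(k-1)},a_k)|+2C_i+\frac{\omega_i(n)}k+C_i\le\frac{5\omega_i(n)}k.$$
For $n\in(b_k,a_{k+1}]$ the digits of $x$ and $x_0$ on $(b_k,n]$ agree, so by (2)
$$|\Phi_i(x,n)|\le|\Phi_i(x,b_k)|+2C_i+|\Phi_i(x_0,n)|+|\Phi_i(x_0,b_k)|\le\frac{9\omega_i(n)}k.$$
As $k\to\infty$ this gives $\Phi_i(x,n)=o(\omega_i(n))$.

**Step 4: $x\notin\mathcal C'$.** By (1) and the agreement up to $a_k$, for every $k$,
$$|\Phi'(x,b_k)|\ge|\varphi'(w_k)|-C'-|\Phi'(x^{(k-1)},a_k)|-2C'\ge\varepsilon\omega'(b_k)-\tfrac\varepsilon2\omega'(a_k)\ge\tfrac\varepsilon2\omega'(b_k).\qquad\square$$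

## 6. Number quantifiers only: proof of Theorem 1

By (AE) the nonemptiness assumption of Lemma 1 holds in every application below. Let $D_1,D_2,\dots$ enumerate all blocks. For fixed $a,b,w,k,\varepsilon,D,h$, conditions such as "$w_j<q_j$ on $(a,b]$", "$|\varphi_h(w|_c)|\le c/k$", "$|\varphi_D(w|_c)|\le Q_c(D)/k$", "$|\varphi_D(w)|\ge\varepsilon Q_b(D)$" depend on finitely many coordinates of $Q$, so they are clopen. The finite words $w$ form a countable set.

**Step 1: the inclusion $\mathcal{DN}\subseteq\mathcal N$.** We have $\mathcal{DN}(Q)\not\subseteq\mathcal N(Q)$ if and only if for some divergent $D$, $\mathcal{DN}(Q)\not\subseteq\{x:E_n(D,x)=o(Q_n(D))\}$. Lemma 1, with the tests $\Phi_h$ ($h\in\mathbb N$) of weight $n$ and with $\Phi'=E(D)$, $\omega'(n)=Q_n(D)$, turns this into: there are $D$ and a rational $\varepsilon>0$ such that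

- $D$ is divergent, and
- for all $k,M$ there are $M\le a<b$ and a word $w$ on $(a,b]$ with $|\varphi_h(w|_c)|\le c/k$ for $h\le k$, $a<c\le b$, and $|\varphi_D(w)|\ge\varepsilon Q_b(D)$.

Both items are $\mathbf\Pi^0_2$, and "there are $D,\varepsilon$" is a countable union, so the set of these $Q$ is $\mathbf\Sigma^0_3$. Its complement $\{Q:\mathcal{DN}(Q)\subseteq\mathcal N(Q)\}$ is $\mathbf\Pi^0_3$.

**Step 2: the inclusion $\mathcal N\subseteq\mathcal{DN}$.** Here the tests defining $\mathcal C=\mathcal N(Q)$ are $E(D_i)$ with weight $Q_n(D_i)$, for $i\in I=\{i:D_i\text{ divergent}\}$, and $\Phi'$ runs over the $\Phi_h$ with weight $n$. Lemma 1 says: $\mathcal N(Q)\not\subseteq\mathcal{DN}(Q)$ if and only if there are $h$ and a rational $\varepsilon>0$ such that for all $k,M$ there are $M\le a<b$ and a word $w$ on $(a,b]$ with $|\varphi_h(w)|\ge\varepsilon b$ and, for each $i\le k$,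
$$D_i\text{ is not divergent, \ or \ }|\varphi_{D_i}(w|_c)|\le Q_c(D_i)/k\text{ for all }c\in(a,b].$$
Non-divergence is $\mathbf\Sigma^0_2$. So the condition after "for all $k,M$" is $\mathbf\Sigma^0_2$, with "for all $k,M$" it is $\mathbf\Pi^0_3$, and with "there are $h,\varepsilon$" it is $\mathbf\Sigma^0_4$. The complement is $\mathbf\Pi^0_4$.

The set $S$ is the intersection of the two sets in Steps 1 and 2, so it is Borel. $\square$

## 7. Divergent blocks, $\mathcal N^*$ and tightness

Step 2 above costs one class more than Step 1 for a single reason: which blocks are tested depends on $Q$ through an infinite condition. For $\mathcal N^*$ this does not happen: all blocks are tested, always with weight $n$. It would be nice to put $\mathcal N^*$ in the place of $\mathcal N$, but the two classes differ in general. The point $x_n=\lfloor\sqrt n\rfloor$ of Section 2 is in $\mathcal N^*\setminus\mathcal N$ for $q_n=n+1$. In the other direction, for $q_n=2^n$ we have $p_j(D)\le2^{-j}$, so no block is divergent and $\mathcal N(Q)=[0,1)$,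 while $x=0$ has $A_n((0),x)=n$ and is not in $\mathcal N^*(Q)$. The way out is that we need $\mathcal N=\mathcal N^*$ only for $Q\in S$.

**Lemma 2.** If $Q$ is not tight, then $\mathcal N(Q)\not\subseteq\mathcal{DN}(Q)$.

The proof is the second example of Section 1 in general form: at places with a large base, push large digits down to a slowly growing level. No fixed digit notices, but $T_n$ becomes small.

*Proof.* **Step 1: windows with many large bases.** As $Q$ is not tight, there is $c>0$ such that for every $K$, $\#\{j\le n:q_j\ge K\}\ge2cn$ for infinitely many $n$. Put $b_1=0$. Choosing $b_k$ large enough that also $b_{k-1}\le cb_k$, we get $0=b_1<b_2<\cdots$ with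
$$\#\{b_{k-1}<j\le b_k:q_j\ge k^2\}\ge cb_k\qquad(k\ge2).$$

**Step 2: modify a normal number without leaving $\mathcal N$.** Take $x\in\mathcal N(Q)$, which exists by (AE). For $j\in(b_{k-1},b_k]$ with $q_j\ge k^2$ and $x_j\ge k$ put $x_j'=k$; otherwise $x_j'=x_j$. For $k\ge2$ we have $k<k^2-1\le q_j-1$, so changed digits are never maximal, and $x'$ is a legal expansion. In the $k$-th window, digits less than $k$ are neither created nor destroyed. So for each $D$ the occurrences of $D$ in $x$ and in $x'$ coincide from some position on, and $x'\in\mathcal N(Q)$.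

**Step 3: equidistribution fails.** If $j\in(b_{k-1},b_k]$ and $q_j\ge k^2$, then $x_j'\le k$, so $T_{j-1}(x')=\frac{x'_j+T_j(x')}{q_j}\le\frac{k+1}{k^2}\le\frac2k$. Hence at least $cb_k$ of the indices $n<b_k$ have $T_n(x')\in[0,\frac2k]$. If $x'$ were in $\mathcal{DN}(Q)$, then for each fixed $m\ge2$, using $k\ge m$, the interval $[0,\frac2m]$ would have limiting frequency $\frac2m\ge c$. This is false for $m>2/c$. $\square$

**Lemma 3.** If $Q$ is tight, then $\mathcal N(Q)\subseteq\mathcal N^*(Q)$.

*Proof.* Let $x\in\mathcal N(Q)$. For divergent $D$, $E_n(D,x)=o(Q_n(D))=o(n)$. Let $D$ be a non-divergent block of length $\ell$ and $Q_\infty(D)=\lim Q_n(D)<\infty$. An occurrence of $D$ at $j$ requires $\mathcal I_{Q,j}(D)=1$. If this holds and $q_j,\dots,q_{j+\ell-1}<K$, then $p_j(D)\ge K^{-\ell}$, and this happens for at most $K^\ell Q_\infty(D)$ indices. So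
$$A_n(D,x)\le\#\{j\le n:\exists\, 0\le i<\ell,\ q_{j+i}\ge K\}+K^\ell Q_\infty(D)\le\ell\,\#\{i\le n+\ell:q_i\ge K\}+K^\ell Q_\infty(D).$$
Divide by $n$, let $n\to\infty$ and then $K\to\infty$. Tightness gives $A_n(D,x)=o(n)$, hence $E_n(D,x)=o(n)$. $\square$

## 8. Rare blocks can be altered unnoticed by $T_n$

The remaining comparison is the main one.

**Lemma 4.** If $Q$ is tight and $\mathcal{DN}(Q)\subseteq\mathcal N(Q)$, then $\mathcal N^*(Q)\subseteq\mathcal N(Q)$.

Here is the simplest instance. Let $q_j=3$ at squares and $q_j=2$ elsewhere, and $D=(2)$. Then $Q_n(D)=\frac13\lfloor\sqrt n\rfloor$, so $D$ is divergent but rare. Take $x\in\mathcal{DN}(Q)$ and replace every digit $2$ by $0$. At most $\sqrt N$ of the first $N$ digits change, so by (1) and (3) $\Phi_h(\cdot,N)$ changes by at most $4\pi h+4\pi h\sqrt N=o(N)$. The new point is still in $\mathcal{DN}(Q)$ (its digits at squares are less than $2$, so it is legal). But $D$ does not occur in it, so it is not in $\mathcal N(Q)$.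

The general plan is therefore: from $y\in\mathcal N^*\setminus\mathcal N$ obtain a rare divergent block, then take a random point and remove (or add) occurrences of it. The plan runs into trouble because rarity will be known only at certain times $b$, in the form $Q_b(D)=o(b)$, while the windows of Lemma 1 must be controlled at all $c\in(a,b]$. Suppose $D=(2)$, $q_j=3$ for $j\le N$ and $q_j=2$ for $N<j\le N^2$. At $b=N^2$ the block is rare, $Q_b(D)=N/3$. But a window starting at $0$ needs about $N/3$ changes by time $c=N$, and a window starting at $a\ge N$ contains no possible occurrence at all. What excludes this is $y$ itself: in this picture $E_b(D,y)=E_N(D,y)$, so an error of size $\eta Q_b=\eta N/3$ at time $b$ was already there at time $N$, where $y\in\mathcal N^*$ allows only $o(N)$. So the errors of $y$ tell us where to start the window.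

*Proof of Lemma 4.* Suppose $Q$ is tight and $y\in\mathcal N^*(Q)\setminus\mathcal N(Q)$. We show $\mathcal{DN}(Q)\not\subseteq\mathcal N(Q)$.

**Step 1: find a rare block.** Since $y\notin\mathcal N(Q)$, there are a divergent $D$, of length $\ell$, a rational $\eta\in(0,\frac12]$ and an infinite set $\mathcal B$ such that either

- (deficit) $E_b(D,y)\le-\eta Q_b(D)$ for all $b\in\mathcal B$, or
- (surplus) $E_b(D,y)\ge\eta Q_b(D)$ for all $b\in\mathcal B$.

Write $Q_n=Q_n(D)$, $p_j=p_j(D)$. As $y\in\mathcal N^*(Q)$, $\eta Q_b\le|E_b(D,y)|=o(b)$, so $Q_b=o(b)$ along $\mathcal B$.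

If $D\in\{0,1\}^\ell$, then $\mathcal I_{Q,j}(D)=1$ for all $j$, and tightness gives $K$ such that for large $n$ at least $n/3$ indices $j\le n$ have $q_j,\dots,q_{j+\ell-1}<K$ (take $K$ with $\limsup_n\frac1n\#\{i\le n:q_i\ge K\}<\frac1{2\ell}$). Then $Q_n\ge K^{-\ell}n/3$, a contradiction. So $D$ has a digit $\ge2$. Then $p_j\ne0$ forces one of $q_j,\dots,q_{j+\ell-1}$ to be at least $3$, whence $p_j\le\frac1{3\cdot2^{\ell-1}}$ for all $j$ and
$$\sum_{|j'-j|<\ell}p_{j'}\le\frac{2\ell-1}{3\cdot2^{\ell-1}}\le\frac12.\tag{6}$$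
The values of this fraction are $\frac13,\frac12,\frac5{12},\dots$. Its ratio of consecutive values is $\frac{2\ell+1}{2(2\ell-1)}$, which is less than $1$ for $\ell\ge2$.

**Step 2: reduce to one window, and fix a budget of changes.** Put $\varepsilon=\eta/(24\ell)$. By Lemma 1 with $\mathcal C=\mathcal{DN}(Q)$, $\Phi'=E(D)$, $\omega'(n)=Q_n$, it suffices, given $k,M$, to find $M\le a<b$ and a word $w$ on $(a,b]$ with
$$|\varphi_h(w|_c)|\le\frac ck\quad(h\le k,\ a<c\le b),\qquad|\varphi_D(w)|\ge\varepsilon Q_b.\tag{7}$$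
Indeed this yields a point of $\mathcal{DN}(Q)$ for which $E_n(D,\cdot)\ne o(Q_n)$.

Let $\delta=\frac1{48\pi k^2\ell}$ and let $X$ be a Lebesgue-random point. Since $y\in\mathcal N^*(Q)$ and by (AE), we can fix $a_0\ge M$ with $a_0\ge32\pi k^2\ell$ such that $|E_n(D,y)|\le\delta n$ for all $n\ge a_0$ and the event
$$G:\quad|\Phi_h(X,n)|\le\frac n{8k}\ (h\le k)\quad\text{and}\quad|E_n(D,X)|\le\delta n\qquad\text{for all }n\ge a_0$$
has probability at least $\frac12$. On $G$, for $a_0\le a<c$ and $h\le k$, (1) gives $|\varphi_h(X_{(a,c]})|\le\frac{2c}{8k}+2\pi k\le\frac{3c}{8k}$, because $c\ge16\pi k^2$.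

*Budget.* Suppose that $G$ holds, $a\ge a_0$, and $w$ is a word on $(a,b]$ that differs from $X$ in at most $\ell(3\delta c+1)$ positions of $(a,c]$, for every $c\in(a,b]$. Then by (3), for $h\le k$,
$$|\varphi_h(w|_c)|\le\frac{3c}{8k}+4\pi k\ell(3\delta c+1)\le\frac{3c}{8k}+\frac c{4k}+\frac c{8k}<\frac ck,\tag{8}$$
since $12\pi k\ell\delta=\frac1{4k}$ and $4\pi k\ell\le\frac c{8k}$ for $c\ge32\pi k^2\ell$. So within this budget the first half of (7) is automatic.

From now on $b\in\mathcal B$ is taken large, after $a_0$ has been fixed. Constants in $O(\cdot)$ depend only on $\ell$. For a word $u$ on $(a,b]$ let $\#D(u)$ be the number of occurrences of $D$ in $u$, with starting positions in $(a,b-\ell+1]$. Put $s=\sum_{a<j\le b-\ell+1}p_j$, so that $\varphi_D(u)=\#D(u)-s$. We also write $X$ for $X_{(a,b]}$; then $\mathbb E\,\#D(X)=s$.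

### 8.1 Deficit: resampling occurrences

**Step 3: choose the start of the window.** We need a window that carries a fixed proportion of $Q_b$, but in which the expected count of $D$ up to time $c$ stays below about $\delta c$. For $c\in[a_0,b]$ we have $A_b(D,y)\ge A_c(D,y)$, so
$$Q_b-Q_c\ge E_c(D,y)-E_b(D,y)\ge\eta Q_b-\delta c.$$
For $b$ large, $Q_b-Q_{a_0}\ge\frac12Q_b\ge\eta Q_b$. Let $a$ be the largest integer in $[a_0,b]$ with $Q_b-Q_a\ge\eta Q_b$. Then $a<b$, and by maximality $Q_b-Q_a<\eta Q_b+p_{a+1}\le\eta Q_b+1$. Subtracting the displayed inequality,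
$$Q_c-Q_a\le\delta c+1\qquad(a<c\le b).\tag{9}$$
Also $s\ge Q_b-Q_a-(\ell-1)\ge\eta Q_b-\ell$.

**Step 4: build $w$ and check the budget.** We destroy well-separated occurrences of $D$ by drawing their digits anew. Choose a residue class mod $3\ell$ whose intersection $J'$ with $(a,b-\ell+1]$ satisfies $\sum_{j\in J'}p_j\ge s/3\ell$. Let $O'=\{j\in J':X\text{ has }D\text{ at }j\}$, and let $X'$ be an independent copy of $X$. Put $w_i=X_i'$ if $i\in[j,j+\ell)$ for some $j\in O'$, and $w_i=X_i$ otherwise. On $G$, by (9), the number of changed positions in $(a,c]$ is at most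
$$\ell\big(A_c(D,X)-A_a(D,X)\big)\le\ell(Q_c-Q_a+2\delta c)\le\ell(3\delta c+1),$$
so (8) holds.

**Step 5: bound the number of occurrences in $w$.** Resampling may create new occurrences, so these must be counted. For $j\in J'$ let
$$Y_j=\mathbf 1[j\in O']\cdot\#\{j'\in(a,b-\ell+1]:|j'-j|<\ell,\ w\text{ has }D\text{ at }j'\},\qquad Y=\sum_{j\in J'}Y_j.$$
Consider an occurrence of $D$ in $w$ at $j'$. Either $|j'-j|<\ell$ for some $j\in O'$, and it is counted in $Y$. Or it lies on unchanged positions, and then it is an occurrence of $D$ in $X$ at some $j'\notin O'$. Hence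
$$\varphi_D(w)\le Z:=(\#D(X)-s)-\#O'+Y.$$

**Step 6: $Z$ is very negative with high probability.** The variable $Y_j$ depends only on $X,X'$ at positions in $[j-\ell+1,j+2\ell-2]$. Elements of $J'$ are at least $3\ell$ apart, so within this interval the only block that may be resampled is $[j,j+\ell)$, and these intervals, of length $3\ell-2$, are disjoint for different $j$. So the $Y_j$ are independent.

Given $j\in O'$, the digits of $w$ on $[j',j'+\ell)$ are fresh digits $X'$ inside $[j,j+\ell)$ and digits of $X$ outside it. All of these are independent of the event $j\in O'$, which concerns only $X$ on $[j,j+\ell)$. Thus $w$ has $D$ at $j'$ with conditional probability $p_{j'}$, and by (6)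
$$\mathbb EY_j\le p_j\sum_{|j'-j|<\ell}p_{j'}\le\tfrac12p_j.$$
Since $\mathbb E\,\#O'=\sum_{J'}p_j$,
$$\mathbb EZ\le-\tfrac12\sum_{j\in J'}p_j\le-\frac s{6\ell}\le-\frac{\eta Q_b-\ell}{6\ell}.$$
For the variance: $\operatorname{Var}\#D(X)\le(2\ell-1)Q_b$ by (4). The indicators $\mathbf 1[j\in O']$, $j\in J'$, are independent, so $\operatorname{Var}\#O'\le\sum_{J'}p_j\le Q_b$. And $0\le Y_j\le(2\ell-1)\mathbf 1[j\in O']$ gives $\operatorname{Var}Y\le(2\ell-1)^2\sum_{J'}p_j\le(2\ell-1)^2Q_b$. As $\operatorname{Var}(U+V+W)\le3(\operatorname{Var}U+\operatorname{Var}V+\operatorname{Var}W)$, we get $\operatorname{Var}Z=O(Q_b)$.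

Now $\varepsilon=\frac\eta{24\ell}$ and $Q_b\to\infty$, so for large $b$ we have $\mathbb EZ\le-\frac{\eta Q_b}{6\ell}+\frac16\le-2\varepsilon Q_b$. Chebyshev gives $P(Z>-\varepsilon Q_b)\le\frac{\operatorname{Var}Z}{(\varepsilon Q_b)^2}\to0$ as $b\to\infty$ in $\mathcal B$. Since $P(G)\ge\frac12$, for $b$ large $G$ and $\{Z\le-\varepsilon Q_b\}$ occur together with positive probability. Any such outcome gives a word $w$ satisfying (7).

### 8.2 Surplus: planting occurrences

**Step 7: choose the start of the window.** Now the occurrences of $D$ in $y$ play the role that the probabilities $p_j$ played before. For $c\in[a_0,b]$,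
$$A_b(D,y)-A_c(D,y)=Q_b-Q_c+E_b(D,y)-E_c(D,y)\ge\eta Q_b-\delta c.$$
For $b$ large, $A_b(D,y)-A_{a_0}(D,y)\ge(1+\eta)Q_b-a_0\ge\eta Q_b$. Let $a$ be the largest integer in $[a_0,b]$ with $A_b(D,y)-A_a(D,y)\ge\eta Q_b$. Then $a<b$ and $A_b(D,y)-A_a(D,y)<\eta Q_b+1$, and subtracting the displayed inequality gives
$$A_c(D,y)-A_a(D,y)\le\delta c+1\qquad(a<c\le b).\tag{10}$$

**Step 8: build $w$ and check the budget.** We copy well-separated occurrences of $D$ from $y$ into $X$. Let $P_1$ be the set of $j\in(a,b-\ell+1]$ at which $y$ has $D$; then $|P_1|\ge\eta Q_b-\ell$ and $|P_1|<\eta Q_b+1$. Let $P'\subseteq P_1$ be its part in a residue class mod $3\ell$ with $|P'|\ge|P_1|/3\ell$. Let $w$ be $X$ with $D$ written on each $[j,j+\ell)$, $j\in P'$. This is a legal word, since $y$ has $D$ at $j$ and so $\mathcal I_{Q,j}(D)=1$. By (10) at most $\ell(\delta c+1)$ positions in $(a,c]$ change, so (8) holds on $G$.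

**Step 9: count.** For $j\in P'$ let $Y_j=\#\{j'\in(a,b-\ell+1]:|j'-j|<\ell,\ X\text{ has }D\text{ at }j'\}$. In $w$ the block $D$ occurs at all $j\in P'$, and every occurrence in $X$ at distance at least $\ell$ from all of $P'$ survives. Hence
$$\varphi_D(w)\ge Z:=(\#D(X)-s)+|P'|-\sum_{j\in P'}Y_j.$$
The $Y_j$ depend on the disjoint position sets $[j-\ell+1,j+2\ell-2]$, so they are independent. Also $0\le Y_j\le2\ell-1$, and $\mathbb EY_j\le\frac12$ by (6). So
$$\mathbb EZ\ge\tfrac12|P'|\ge\frac{\eta Q_b-\ell}{6\ell},\qquad\operatorname{Var}Z=O(Q_b+|P'|)=O(Q_b+1),$$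
using (4), the independence of the $Y_j$ and $\operatorname{Var}(U+V)\le2(\operatorname{Var}U+\operatorname{Var}V)$. As in Step 6, $\mathbb EZ\ge2\varepsilon Q_b$ for large $b$ and $P(Z\ge\varepsilon Q_b)\to1$. So for some outcome in $G$ the word $w$ satisfies (7). $\square$

## 9. The characterization of $S$ and its $\mathbf\Pi^0_3$ form

**Step 1: the equivalence in Theorem 2.** Suppose $Q\in S$. Then $\mathcal N(Q)\subseteq\mathcal{DN}(Q)$, so $Q$ is tight by Lemma 2. Trivially $\mathcal{DN}(Q)\subseteq\mathcal N(Q)$. By Lemma 4, $\mathcal N^*(Q)\subseteq\mathcal N(Q)=\mathcal{DN}(Q)$. Conversely, if $Q$ is tight, $\mathcal{DN}(Q)\subseteq\mathcal N(Q)$ and $\mathcal N^*(Q)\subseteq\mathcal{DN}(Q)$, then with Lemma 3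
$$\mathcal N(Q)\subseteq\mathcal N^*(Q)\subseteq\mathcal{DN}(Q)\subseteq\mathcal N(Q),$$
so all three sets are equal, and in particular $Q\in S$.

**Step 2: each of the three conditions is $\mathbf\Pi^0_3$.** Tightness says
$$\forall m\ \exists K,n_0\ \forall n\ge n_0:\quad\#\{i\le n:q_i\ge K\}\le n/m,$$
which is $\mathbf\Pi^0_3$. The condition $\mathcal{DN}\subseteq\mathcal N$ is $\mathbf\Pi^0_3$ by Theorem 1. For the third, apply Lemma 1 with all tests $E(D_i)$, $i\in\mathbb N$, and $\Phi'=\Phi_h$, all weights being $n$; the nonemptiness assumption holds by (AE). It says that $\mathcal N^*(Q)\not\subseteq\mathcal{DN}(Q)$ if and only if there are $h$ and a rational $\varepsilon>0$ such that for all $k,M$ there are $M\le a<b$ and a word $w$ on $(a,b]$ with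
$$|\varphi_{D_i}(w|_c)|\le\frac ck\ (i\le k,\ a<c\le b),\qquad|\varphi_h(w)|\ge\varepsilon b.$$
This is $\exists\forall\exists$ (clopen), so it is $\mathbf\Sigma^0_3$; no divergence condition appears. Hence $\{Q:\mathcal N^*(Q)\subseteq\mathcal{DN}(Q)\}$ is $\mathbf\Pi^0_3$, and so is $S$, the intersection of the three sets.

## 10. Bases $2$ with sparse large bases: $\mathbf\Pi^0_3$-hardness

The set
$$P_3=\{\alpha\in2^{\mathbb N\times\mathbb N}:\forall m\ \ \alpha(m,n)=0\text{ for all but finitely many }n\}$$
is $\mathbf\Pi^0_3$-complete (Kechris, *Classical Descriptive Set Theory*, §23.A). So it suffices to find a continuous map $\alpha\mapsto Q$ with $\alpha\in P_3$ if and only if $Q\in S$.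

**Step 1: turn $P_3$ into "$z_n\to\infty$".** Fix a bijection $\langle\cdot,\cdot\rangle:\mathbb N\times\mathbb N\to\mathbb N$. Let $z_{\langle m,n\rangle}=m$ if $\alpha(m,n)=1$ and $z_{\langle m,n\rangle}=\langle m,n\rangle$ otherwise. Each $z_i$ depends on one coordinate of $\alpha$, so $\alpha\mapsto z$ is continuous. The value $v$ is taken at the indices $\langle v,n\rangle$ with $\alpha(v,n)=1$, and at most at one further index, $v$ itself. So every value is taken finitely often, that is, $z_n\to\infty$, if and only if $\alpha\in P_3$.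

**Step 2: turn $z$ into a basic sequence.** Let
$$E=\bigcup_{n\ge1}\big\{2^n,\dots,2^n+\lfloor2^n/(z_n+1)\rfloor-1\big\},\qquad q_j=2^{j+1}\ (j\in E),\quad q_j=2\ (j\notin E).$$
For $j\in[2^n,2^{n+1})$, $q_j$ depends only on $z_n$, so $z\mapsto Q$ is continuous. If $z_n\to\infty$, then for $N\in[2^n,2^{n+1})$ we have $\#(E\cap[1,N])\le\sum_{m\le n}\frac{2^m}{z_m+1}=o(2^n)$, so $E$ has density $0$. If $z_n\not\to\infty$, some value $m$ is taken for infinitely many $n$. For these $n$, $\#(E\cap[1,2^{n+1}))\ge\lfloor2^n/(m+1)\rfloor$, so $E$ has upper density at least $\frac1{2(m+1)}>0$.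

**Step 3: positive upper density puts $Q$ outside $S$.** For every $K$, $q_j\ge K$ for all but finitely many $j\in E$. So $\limsup_n\frac1n\#\{i\le n:q_i\ge K\}$ is at least the upper density of $E$, and $Q$ is not tight. By Lemma 2, $\mathcal N(Q)\not\subseteq\mathcal{DN}(Q)$, and $Q\notin S$.

**Step 4: density $0$ puts $Q$ into $S$.** We rerun the base-$2$ argument of Section 1. If $D$ has a digit $d_m\ge2$, then $\mathcal I_{Q,j}(D)=1$ forces $j+m-1\in E$ and $p_j(D)\le1/q_{j+m-1}=2^{-(j+m)}$. So $\lim_nQ_n(D)\le\sum_{i\ge1}2^{-i-1}<\infty$, and $D$ imposes no condition. If $D\in\{0,1\}^\ell$, all but $o(n)$ of the $j\le n$ have $q_j=\cdots=q_{j+\ell-1}=2$, so $Q_n(D)=2^{-\ell}n+o(n)$. Hence $x\in\mathcal N(Q)$ if and only if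
$$A_n(D,x)=2^{-\ell}n+o(n)\quad\text{for all }\ell\text{ and all }D\in\{0,1\}^\ell.$$
For all $n$ outside a set of density $0$ we have $q_{n+1}=\cdots=q_{n+\ell}=2$, and for these $n$
$$T_n(x)=\sum_{i=1}^\ell x_{n+i}2^{-i}+2^{-\ell}T_{n+\ell}(x),\qquad T_{n+\ell}(x)\in[0,1).$$
So $T_n(x)\in[\frac r{2^\ell},\frac{r+1}{2^\ell})$ if and only if $x_{n+1}\dots x_{n+\ell}$ is the $\ell$-digit binary representation of $r$. The condition therefore says exactly that $(T_n(x))$ visits every dyadic interval $[\frac r{2^\ell},\frac{r+1}{2^\ell})$ with frequency $2^{-\ell}$. Approximating intervals from inside and outside by finite unions of dyadic ones, this is $x\in\mathcal{DN}(Q)$. So $\mathcal N(Q)=\mathcal{DN}(Q)$ and $Q\in S$.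

**Step 5: conclusion.** The continuous map $\alpha\mapsto Q$ satisfies $\alpha\in P_3$ if and only if $Q\in S$. Together with Section 9, $S$ is $\mathbf\Pi^0_3$-complete. In particular it is Borel and not $\mathbf\Sigma^0_3$. By Steps 3 and 4 the same map satisfies $\alpha\in P_3$ if and only if $\mathcal N(Q)\subseteq\mathcal{DN}(Q)$, so $\{Q:\mathcal N(Q)\subseteq\mathcal{DN}(Q)\}$ is $\mathbf\Pi^0_3$-hard. This completes the proof of Theorem 2. $\square$
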